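# Positive definite approximate units in the Fourier algebra of a C*-dynamical system

## 1. Systems, equivariant representations and coefficient multipliers

Throughout, $A$ is a unital C*-algebra, $G$ is a discrete group, $\alpha\colon G\to\mathrm{Aut}(A)$ is an action, and $\Sigma=(A,G,\alpha)$ is the resulting C*-dynamical system. Inner products are linear in the second variable. The letter $\lambda$ denotes left translation, $\lambda_g\delta_h=\delta_{gh}$ on $\ell^2(G)$, and likewise on $\ell^2$ of any $G$-set.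

**Hilbert modules (recalled).** A right Hilbert $A$-module $X$ is a right $A$-module with an $A$-valued inner product satisfying $\langle x,ya\rangle=\langle x,y\rangle a$, $\langle y,x\rangle=\langle x,y\rangle^*$ and $\langle x,x\rangle\ge0$, and complete for the norm $\|x\|=\|\langle x,x\rangle\|^{1/2}$. The Cauchy–Schwarz inequality $\|\langle x,y\rangle\|\le\|x\|\|y\|$ holds, and Gram matrices $[\langle x_i,x_j\rangle]$ are positive in $M_n(A)$. $\mathcal L_A(X)$ is the C*-algebra of adjointable maps: those $T$ for which there is $T^*$ with $\langle Tx,y\rangle=\langle x,T^*y\rangle$.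

*Example.* For a set $I$, $\ell^2(I,A)$ consists of the families $\zeta\colon I\to A$ for which $\sum_i\zeta(i)^*\zeta(i)$ converges in norm, with $\langle\zeta,\zeta'\rangle=\sum_i\zeta(i)^*\zeta'(i)$. For $A=\mathbb C$ this is a Hilbert space. For a one-point set $I$ it is $A$ with $\langle b,b'\rangle=b^*b'$.

**Definition 1.1 (multipliers).** A multiplier of $\Sigma$ is a map $T\colon G\times A\to A$ with each $T(g,\cdot)$ linear. The product is $(ST)(g,a)=S(g,T(g,a))$. The support of $T$ is $\{g:T(g,\cdot)\ne0\}$.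

*Example.* If $A=\mathbb C$, a multiplier is $T(g,a)=\varphi(g)a$ for a function $\varphi$ on $G$, and products are pointwise products of functions. In general $\mathbf 1(g,a)=a$ is a unit for the product.

**Definition 1.2 (equivariant representations).** An equivariant representation $(\rho,v)$ of $\Sigma$ on a right Hilbert $A$-module $X$ consists of a unital $*$-homomorphism $\rho\colon A\to\mathcal L_A(X)$ and a homomorphism $v$ from $G$ to the invertible $\mathbb C$-linear maps of $X$ with
$$v(g)(xa)=(v(g)x)\alpha_g(a),\qquad\langle v(g)x,v(g)y\rangle=\alpha_g(\langle x,y\rangle),\qquad\rho(\alpha_g(a))=v(g)\rho(a)v(g)^{-1}.$$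

Each $v(g)$ is isometric, because $\alpha_g$ is. But $v(g)$ is $A$-linear only up to the twist $\alpha_g$, so in general it is not an element of $\mathcal L_A(X)$.

*Examples.* The trivial one: $X=A$, $\rho$ is left multiplication, $v=\alpha$. Indeed $v(g)\rho(a)b=\alpha_g(a)\alpha_g(b)=\rho(\alpha_g(a))v(g)b$, and the other two identities are immediate. A regular one: for a set $I$ let $X=\ell^2(G\times I,A)$, $(\rho(a)\zeta)(h,i)=a\,\zeta(h,i)$ and $(v(g)\zeta)(h,i)=\alpha_g(\zeta(g^{-1}h,i))$. For instance $(v(g)\rho(a)\zeta)(h,i)=\alpha_g(a)\alpha_g(\zeta(g^{-1}h,i))$, which is the third identity. If $A=\mathbb C$, an equivariant representation is a unitary representation of $G$.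

**Definition 1.3 (coefficients, positive definite multipliers).** For $(\rho,v)$ on $X$ and $x,y\in X$ the coefficient multiplier is $T_{\rho,v,x,y}(g,a)=\langle x,\rho(a)v(g)y\rangle$. The positive definite multipliers are the $T_{\rho,v,x,x}$.

*Examples.* The trivial representation with $x=y=1$ gives $\langle 1,a\,\alpha_g(1)\rangle=a$, so $\mathbf 1$ is positive definite. For $A=\mathbb C$ we get the functions $\langle x,v(g)y\rangle$, and the positive definite functions when $x=y$. With $G$ trivial, $A=M_2$ and $X=\ell^2(I,M_2)$ for a finite set $I$, take vectors with diagonal entries: for $x_1,x_2,y_1,y_2\in\ell^2(I)$ put $\hat x(i)=\mathrm{diag}(x_1(i),x_2(i))$ and $\hat y(i)=\mathrm{diag}(y_1(i),y_2(i))$. Then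
$$\langle\hat x,\rho(a)\hat y\rangle_{kl}=\sum_i\overline{x_k(i)}\,a_{kl}\,y_l(i)=\langle x_k,y_l\rangle\,a_{kl},\tag{1.1}$$
a Schur multiplier. Also $\langle\hat x,\hat x\rangle=\mathrm{diag}(\|x_1\|^2,\|x_2\|^2)$, so $\|\hat x\|=\max_k\|x_k\|$.

**Definition 1.4 (the two algebras).** The Fourier–Stieltjes algebra $B(\Sigma)$ (Bédos–Conti; Buss–Kwaśniewski–McKee–Skalski) is the set of all coefficient multipliers of $\Sigma$; equivalently, the linear span of the positive definite ones. It is a Banach algebra for the product above and the norm $\|T\|=\inf\|x\|\|y\|$ over all ways of writing $T=T_{\rho,v,x,y}$. The Fourier algebra $A(\Sigma)$ is the closure in $B(\Sigma)$ of the set of finitely supported elements of $B(\Sigma)$.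

*Example.* If $G$ is finite, then $A(\Sigma)=B(\Sigma)\ni\mathbf 1$. If $A=\mathbb C$, the function $\mathbf 1_g=\delta_g$ is in $A(\Sigma)$: it is $h\mapsto\langle\delta_g,\lambda_h\delta_1\rangle$.

**Definition 1.5 (bounded approximate units).** A bounded approximate unit in $A(\Sigma)$ is a net $(u_i)$ in $A(\Sigma)$ with $\sup_i\|u_i\|<\infty$ and $\|u_iT-T\|\to0$, $\|Tu_i-T\|\to0$ for every $T\in A(\Sigma)$.

*Example.* Let $A=\mathbb C$, $G=\mathbb Z$ and $u_R(n)=\max(1-|n|/R,0)$. This is $\langle x,\lambda_nx\rangle$ for $x=R^{-1/2}1_{\{0,\dots,R-1\}}$, so it is positive definite, finitely supported, and $\|u_R\|\le1$. If $\varphi$ has finite support $K$ and $R$ is large, then $u_R\varphi-\varphi=-\sum_{n\in K}\frac{|n|}R\varphi(n)\mathbf 1_n\to0$. Density of the finitely supported elements and $\|u_R\|\le1$ give the rest.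

## 2. Two questions and two theorems

The unit in the last example is as good as one could wish: positive definite and finitely supported. For groups this is a theorem: by Leptin's theorem $G$ is amenable if and only if its Fourier algebra has a bounded approximate unit, and then the unit can be chosen positive definite with compact support. For systems, a bounded approximate unit of finitely supported positive definite multipliers implies amenability in the sense of Bédos and Conti (The Fourier–Stieltjes algebra of a C*-dynamical system, Definition 4.4). Finite support alone costs nothing, by density. Positivity is the issue. The question, from Alexander G. Ravnanger, "On Fourier and Fourier-Stieltjes Algebras of C$^\ast$-Dynamical Systems", arXiv:2410.12420 (2024), is whether a given bounded approximate unit can be transformed into a positive definite one: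

* (a) Does the existence of a bounded approximate unit in $A(\Sigma)$ imply the existence of one consisting of positive definite multipliers?
* (b) Does it imply the existence of one consisting of positive definite multipliers with finite support?

Both answers are no.

**Theorem 1.** For every integer $L\ge3$ there is a system $\Sigma_L=(A,G,\alpha)$, with $A$ separable and contained in $\ell^\infty(S,M_2)$ for a countable set $S$ and $G=\mathbb Z^2\rtimes\mathbb F_2$, such that

1. $A(\Sigma_L)$ has a bounded approximate unit $(u_i)$ of finitely supported elements with $\limsup\|u_i\|\le\sqrt{L/(L-2)}$;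
2. there are a five-element set $F\subset G$ and $\varepsilon>0$ such that no positive definite $u\in A(\Sigma_L)$ (finitely supported or not) satisfies $\sup_{\|a\|\le1}\|u(g,a)-a\|\le\varepsilon$ for all $g\in F$. In particular $A(\Sigma_L)$ has no bounded approximate unit consisting of positive definite multipliers.

The second theorem says exactly how far the positive answer reaches. It is not needed for (a) and (b).

**Theorem 2.** For every system $\Sigma$ the following are equivalent:

* (i) for every $C>1$, $A(\Sigma)$ has a bounded approximate unit bounded by $C$;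
* (ii) $A(\Sigma)$ has a bounded approximate unit consisting of positive definite multipliers.

The unit in (ii) can be chosen contractive. By Theorem 1, "for every $C>1$" cannot be replaced by any single $C>1$: given $C>1$, choose $L$ with $\sqrt{L/(L-2)}<C$; a tail of the unit of $\Sigma_L$ is bounded by $C$.

## 3. Four facts about norms and supports

**(P1)** $\|T(g,\cdot)\|\le\|T\|$, because $\|\langle x,\rho(a)v(g)y\rangle\|\le\|x\|\|a\|\|y\|$. Hence for $T\in A(\Sigma)$ the function $g\mapsto\|T(g,\cdot)\|$ is a uniform limit of finitely supported functions, so it lies in $c_0(G)$.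

**(P2)** Let $(\rho,v)$ be an equivariant representation on $X$, and let $x,y\in X$, $g\in G$. The multiplier $R(h,a)=\delta_{g,h}\langle x,\rho(a)y\rangle$ is in $A(\Sigma)$ and $\|R\|\le\|x\|\|y\|$. Indeed $(1\otimes\rho,\lambda\otimes v)$ is an equivariant representation on $\ell^2(G)\otimes X$, and
$$\langle\delta_g\otimes x,\ (\lambda_h\otimes\rho(a)v(h))(\delta_1\otimes v(g)^{-1}y)\rangle=\delta_{g,h}\langle x,\rho(a)y\rangle .$$
Finally $\|v(g)^{-1}y\|=\|y\|$, and $R$ has finite support. In particular $\mathbf 1_g(h,a):=\delta_{g,h}a$ is in $A(\Sigma)$.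

**(P3)** $A(\Sigma)$ is a closed two-sided ideal of $B(\Sigma)$. If $T$ has finite support, so have $ST$ and $TS$ for all $S\in B(\Sigma)$; multiplication is continuous, so this passes to closures.

**(P4)** *Let $(u_i)$ be a bounded net in $A(\Sigma)$ with $\|(u_i-\mathbf 1)\mathbf 1_g\|\to0$ for each $g$. Then $(u_i)$ is a bounded approximate unit. Conversely, for a bounded approximate unit, $\sup_{\|a\|\le1}\|u_i(g,a)-a\|\to0$ for each $g$.*

For the first part, $\mathbf 1_g$ commutes with every multiplier. If $T\in B(\Sigma)$ has finite support $K$, then $T=\sum_{g\in K}\mathbf 1_gT$, so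
$$u_iT-T=\sum_{g\in K}(u_i-\mathbf 1)\mathbf 1_gT,\qquad Tu_i-T=\sum_{g\in K}T(u_i-\mathbf 1)\mathbf 1_g,$$
and both tend to $0$. Such $T$ are dense in $A(\Sigma)$ and $(u_i)$ is bounded, which gives all $T\in A(\Sigma)$. For the converse, $u_i\mathbf 1_g\to\mathbf 1_g$ in norm, and (P1) applies.

## 4. Amenable groups, and symmetrizing a coefficient

**Amenable $G$, any $A$.** Here there is nothing to transform. For a finite nonempty $\Phi\subset G$ take $X=\ell^2(G,A)$ and $\xi=|\Phi|^{-1/2}1_\Phi$ (values $0$ or $|\Phi|^{-1/2}$ in $\mathbb C1\subset A$). Then $v(g)\xi=|\Phi|^{-1/2}1_{g\Phi}$ and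
$$\langle\xi,\rho(a)v(g)\xi\rangle=\frac{|\Phi\cap g\Phi|}{|\Phi|}\,a .$$
This is positive definite, finitely supported and of norm $\le1$. Along Følner sets $\Phi$ we have $\|(u-\mathbf 1)\mathbf 1_g\|=\big|\frac{|\Phi\cap g\Phi|}{|\Phi|}-1\big|\|\mathbf 1_g\|\to0$, so (P4) applies. A counterexample therefore needs a non-amenable group.

**The first thing to try.** In general an element of the unit is $u=T_{\rho,v,x,y}$ with two different vectors. One natural way to make it positive definite is to replace $x$ by $y$. This works if $x$ and $y$ are close, and they are close if the bound is close to $1$.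

**Lemma 4.1.** Suppose (i) of Theorem 2 holds. For every finite $\mathcal F\subset A(\Sigma)$ and $\kappa>0$ there is a positive definite $p\in B(\Sigma)$ with $\|p\|\le1$, $\mathrm{dist}(p,A(\Sigma))<\kappa$, and $\|pT-T\|,\|Tp-T\|\le\kappa$ for $T\in\mathcal F$.

*Proof.* Let $0<\varepsilon\le\frac12$. By (i) with $C=1+\varepsilon/2$ and (P4) there is $u\in A(\Sigma)$ with $\|u\|<1+\varepsilon$, $\|u(1,1)-1\|\le\varepsilon$, and $\|uT-T\|,\|Tu-T\|\le\varepsilon$ for $T\in\mathcal F$. Write $u=T_{\rho,v,x,y}$ with $\|x\|\|y\|<1+\varepsilon$. Both vectors are nonzero since $u(1,1)\ne0$, so we may rescale to $\|x\|^2=\|y\|^2\le1+\varepsilon$. Since $\langle x,y\rangle=u(1,1)$ is within $\varepsilon$ of $1$,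
$$\langle x-y,x-y\rangle=\langle x,x\rangle+\langle y,y\rangle-\langle x,y\rangle-\langle x,y\rangle^*\le2(1+\varepsilon)-2(1-\varepsilon)=4\varepsilon .$$
So $p_0=T_{\rho,v,y,y}$ satisfies $\|p_0-u\|=\|T_{\rho,v,y-x,y}\|\le\|x-y\|\|y\|\le2\sqrt\varepsilon\sqrt{1+\varepsilon}\le4\sqrt\varepsilon$. Put $p=p_0/(1+\varepsilon)$, which is positive definite (rescale $y$). As $\|p_0\|\le\|y\|^2\le1+\varepsilon$, we have $\|p\|\le1$ and $\|p-p_0\|\le\varepsilon$. Thus $\|p-u\|\le4\sqrt\varepsilon+\varepsilon$, which bounds the distance to $A(\Sigma)$, and $\|pT-T\|,\|Tp-T\|\le(4\sqrt\varepsilon+\varepsilon)\|T\|+\varepsilon$ for $T\in\mathcal F$. Take $\varepsilon$ small. $\square$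

**Where it stops.** If only a bound $C>1$ is available, the same computation gives $\langle x-y,x-y\rangle\le2(C-1)+2\varepsilon$, which does not tend to $0$. To decide whether this is a weakness of the argument or a real obstruction, look at the smallest case in which $x\ne y$ matters.

## 5. Two-by-two fibres: rigidity of $x=y$, and drift when $x\ne y$

Take $G$ trivial and $A=M_2$, and the Schur multipliers of (1.1). Ask for the identity map: $\langle x_k,y_l\rangle=1$ for all $k,l\in\{1,2\}$.

If $x=y$, then $\|y_1-y_2\|^2=1+1-1-1=0$: the two vectors coincide. If $x\neq y$ is allowed, they need not. For example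
$$x_1=x_2=\sqrt2\,e_1,\qquad y_1=\tfrac1{\sqrt2}(e_1+e_2),\qquad y_2=\tfrac1{\sqrt2}(e_1+e_3)$$
has all $\langle x_k,y_l\rangle=1$, although $\|y_1-y_2\|=1$. How far can the $y$'s drift for a given bound? If $\|y_l\|=1$, $\|x_1\|\le C$ and $\langle x_1,y_1\rangle=\langle x_1,y_2\rangle=1$, then $\langle x_1,\frac{y_1+y_2}2\rangle=1$, so $\|\frac{y_1+y_2}2\|\ge\frac1C$ and
$$\|y_1-y_2\|^2=4-\|y_1+y_2\|^2\le4-4/C^2 .$$
For $C$ near $1$ the drift allowed across one fibre is small, but it is positive, and many fibres can be chained.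

So we chain fibres along the edges of a tree on which the free group $\Gamma=\mathbb F_2$ acts: one endpoint for each diagonal corner of an $M_2$. A multiplier built from vectors $x_p,y_q\in\ell^2(\text{a }\Gamma\text{-set})$ attached to the vertices will satisfy $u(1,a)=a$ if $\langle x_p,y_q\rangle=1$ whenever $d(p,q)\le1$, and $u(\gamma,a)\approx a$ if $\lambda_\gamma y_{\gamma^{-1}q}\approx y_q$ uniformly in $q$. With $x=y$ these demands conflict: $y$ would be constant on the tree, hence an almost invariant unit vector of $\ell^2$ of a free $\Gamma$-set, which non-amenability forbids. With $x\ne y$ they can both be met. Section 6 does this. Section 7 turns the vectors into a system with a bounded approximate unit. Section 8 excludes all positive definite multipliers, not only those of this special shape; for that purpose the group will be enlarged by $\mathbb Z^2$.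

## 6. Vectors on a subdivided tree

Fix $L\ge3$, write $[L]=\{1,\dots,L\}$, and let $\Gamma=\mathbb F_2$ be free on $s_1,s_2$.

**The tree.** Let $\mathcal T$ be the $L$-fold subdivision of the Cayley tree of $\Gamma$. Its vertex set is
$$V=\Gamma\sqcup(\Gamma\times\{s_1,s_2\}\times\{1,\dots,L-1\}).$$
Put $(p,s,0)=p$ and $(p,s,L)=ps$. The edges are $c=(p,s,j)\in\mathcal E:=\Gamma\times\{s_1,s_2\}\times\{1,\dots,L\}$, with endpoints $c_1=(p,s,j-1)$ and $c_2=(p,s,j)$. The group $\Gamma$ acts by left multiplication on the first entry, preserves the labels $c_1,c_2$, and acts freely on $V$. Let $d$ be the graph distance, $|q|=d(1,q)$, and for $o,q\in V$ let $[o,q]_j$ be the $j$-th vertex on the geodesic from $o$ to $q$, with $[o,q]_0=o$. Every vertex has degree $2$ or $4$, so balls are finite.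

**The wish.** $y_q$ should hardly change when the base point from which one looks at $q$ is moved. The standard device is to spread $y_q$ uniformly over the first $N$ vertices of the geodesic from the base point to $q$: moving the base point by one edge changes two of $N$ terms. But the geodesic may be shorter than $N$, and the leftover mass must be placed at $q$, equivariantly. On the Cayley tree itself (no subdivision) one could place it at $\delta_q$ and pair it with $\sum_{d(p,q')\le1}\delta_{q'}$. The pairing is $1$ for all $q$ with $d(p,q)\le1$, but the squared norm of the dual vector is $5$, one more than the degree. The subdivision is there to bring this down to $L/(L-2)$.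

**Step 1: unit vectors $b_q$ that drift from $p$ to $ps$ in $L$ small moves.** Let $e_{p,k}$ ($p\in\Gamma$, $k\in[L]$) be the standard basis of $\ell^2(\Gamma\times[L])$. For $q=(p,s,j)$, $0\le j\le L$, put
$$b_q=L^{-1/2}\Big(\sum_{k=j+1}^{L}e_{p,k}+\sum_{k=L-j+1}^{L}e_{ps,k}\Big).$$
There are $(L-j)+j=L$ basis vectors in the sum, so $\|b_q\|=1$. For $j=0$ we get $L^{-1/2}\sum_ke_{p,k}$, for $j=L$ we get $L^{-1/2}\sum_ke_{ps,k}$, so a vertex of $\Gamma$ receives the same vector from each edge of the Cayley tree it lies on. Clearly $b_{\gamma q}=\lambda_\gamma b_q$.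

**Step 2: dual vectors $b'_q$.** *There are finitely supported $b'_q$ with $\|b'_q\|^2\le L/(L-2)$ and $\langle b'_q,b_{q'}\rangle=1$ whenever $d(q,q')\le1$.*

Let $q=(p,s,j)$ with $1\le j\le L-1$. The vertices at distance $\le1$ are $(p,s,i)$, $i\in\{j-1,j,j+1\}$, and the support of $b_{(p,s,i)}$ is $\{e_{p,k}:k\ge i+1\}\cup\{e_{ps,k}:k\ge L-i+1\}$. All three supports contain the $e_{p,k}$ with $j+2\le k\le L$ and the $e_{ps,k}$ with $L-j+2\le k\le L$. These are $(L-j-1)+(j-1)=L-2\ge1$ vectors. Let $b'_q$ be $\frac{\sqrt L}{L-2}$ times their sum. Then $\langle b'_q,b_{q'}\rangle=\frac{\sqrt L}{L-2}\cdot L^{-1/2}(L-2)=1$ and $\|b'_q\|^2=\frac L{(L-2)^2}(L-2)=\frac L{L-2}$.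

Let $q=p\in\Gamma$. The neighbors are $(p,s,1)$ and $(ps^{-1},s,L-1)$, $s\in\{s_1,s_2\}$. The supports of their vectors and of $b_p$ all contain $e_{p,k}$ for $2\le k\le L$. Put $b'_p=\frac{\sqrt L}{L-1}\sum_{k\ge2}e_{p,k}$; the pairings are $1$ and $\|b'_p\|^2=\frac L{L-1}\le\frac L{L-2}$.

**Step 3: the vectors $y_q$, almost independent of the base point.** Fix $N\ge3$, let $f_0,\dots,f_{N-1}$ be the standard basis of $\mathbb C^N$, and put
$$\Omega=V\sqcup(\Gamma\times[L]\times\{0,\dots,N-1\}),\qquad\ell^2(\Omega)=\ell^2(V)\oplus\ell^2(\Gamma\times[L])\otimes\mathbb C^N .$$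
As a $\Gamma$-set, $\Omega=\Gamma\times I$ with left multiplication on $\Gamma$ and the finite set $I=\{*\}\sqcup(\{s_1,s_2\}\times\{1,\dots,L-1\})\sqcup([L]\times\{0,\dots,N-1\})$. For $o,q\in V$ put
$$y^{(o)}_q=N^{-1/2}\Big(\sum_{0\le j<\min(d(o,q),N)}\delta_{[o,q]_j}+\sum_{d(o,q)\le j<N}b_q\otimes f_j\Big),\qquad y_q=y_q^{(1)} .$$
The sum consists of $N$ orthonormal terms, so $\|y_q^{(o)}\|=1$. Since $\gamma$ maps geodesics to geodesics and $\lambda_\gamma b_{\gamma^{-1}q}=b_q$, we have $\lambda_\gamma y^{(o)}_{\gamma^{-1}q}=y^{(\gamma o)}_q$.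

*If $o,o'$ are adjacent, then $\|y_q^{(o)}-y_q^{(o')}\|^2\le2/N$.* In a tree one of $o,o'$ lies on the geodesic from the other to $q$, so we may assume $o'=[o,q]_1$. Let $d=d(o,q)\ge1$ and $q_j=[o,q]_j$; then $d(o',q)=d-1$ and $[o',q]_j=q_{j+1}$.

* If $d\le N$, the path sets are $\{q_0,\dots,q_{d-1}\}$ and $\{q_1,\dots,q_{d-1}\}$, and the second parts run over $d\le j<N$ and $d-1\le j<N$. The difference is $N^{-1/2}(\delta_{q_0}-b_q\otimes f_{d-1})$, of squared norm $2/N$.
* If $d\ge N+1$, the path sets are $\{q_0,\dots,q_{N-1}\}$ and $\{q_1,\dots,q_N\}$ and there are no second parts. The difference is $N^{-1/2}(\delta_{q_0}-\delta_{q_N})$, of squared norm $2/N$.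

Walking from the base point $\gamma$ to the base point $1$ along $|\gamma|$ edges gives
$$\|\lambda_\gamma y_{\gamma^{-1}q}-y_q\|=\|y_q^{(\gamma)}-y_q^{(1)}\|\le|\gamma|\sqrt{2/N}\qquad(\gamma\in\Gamma,\ q\in V).\tag{6.1}$$

**Step 4: dual vectors $x_p$.** *We construct $x_p$ with*
$$\langle x_p,y_q\rangle=1\ \text{ whenever } d(p,q)\le1,\qquad\|x_p\|^2\le\frac L{L-2}\cdot\frac N{N-2}.\tag{6.2}$$
Use only the part of $y_p$ that all neighbors of $p$ see: the first $|p|-1$ path vertices, and the indices $j\ge|p|+1$ in the second part. Let $p_j=[1,p]_j$, $k_p=\min(\max(|p|-1,0),N)$, $\sigma_p=\frac1N\big(k_p+(N-|p|-1)_+\big)$ and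
$$x_p=\sigma_p^{-1}N^{-1/2}\Big(\sum_{0\le j<k_p}\delta_{p_j}+\sum_{|p|+1\le j<N}b'_p\otimes f_j\Big).$$
The value of $\sigma_p$ is $\frac{N-1}N$ if $|p|=0$; $\frac{N-2}N$ if $1\le|p|\le N-1$; $\frac{N-1}N$ if $|p|=N$; and $1$ if $|p|>N$. So $\sigma_p\ge\frac{N-2}N>0$.

Let $d(p,q)\le1$. Then $|p|-1\le|q|\le|p|+1$, and $[1,q]_j=p_j$ for $j\le\min(|p|,|q|)$. Since $k_p\le\min(|q|,N)$ and $k_p\le|p|$, all $p_j$ with $j<k_p$ occur in the first part of $y_q$, so the first parts contribute $\sigma_p^{-1}k_p/N$. Since $|q|\le|p|+1$, every index $j$ of the second part of $x_p$ occurs in the second part of $y_q$, so the second parts contribute $\sigma_p^{-1}N^{-1}(N-|p|-1)_+\langle b'_p,b_q\rangle=\sigma_p^{-1}N^{-1}(N-|p|-1)_+$ by Step 2. The sum is $\sigma_p^{-1}\sigma_p=1$. For the norm,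
$$\|x_p\|^2=\sigma_p^{-2}N^{-1}\big(k_p+(N-|p|-1)_+\|b'_p\|^2\big)\le\sigma_p^{-2}\,\tfrac L{L-2}\,\sigma_p\le\tfrac L{L-2}\cdot\tfrac N{N-2}.$$

**Step 5: finiteness.** *There is a finite $\Omega_0\subset\Omega$ (depending on $N$) containing the supports of all $x_p,y_q$, $p,q\in V$.* Basis vectors $\delta_r$ occur only with $|r|<N$, second parts occur only for $|p|,|q|<N$, each $b_q,b'_p$ has finite support, and balls in $\mathcal T$ are finite. In particular only finitely many of the bounded coordinate functions $q\mapsto y_q(\omega)$, $p\mapsto x_p(\omega)$ on $V$ are not identically $0$.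

*Remark.* Symmetrizing really does lose something here: for $q'=(1,s_1,1)$ one finds $\langle b_1,b_{q'}\rangle=\frac{L-1}L$, hence $\langle y_1,y_{q'}\rangle=\frac{N-1}N\cdot\frac{L-1}L$, which stays away from $1$ as $N\to\infty$.

## 7. The system $\Sigma_L$ and its approximate unit

**The group.** Let $\theta\colon\Gamma\to SL_2(\mathbb Z)$ be the homomorphism with
$$\theta(s_1)=P:=\begin{pmatrix}1&3\\0&1\end{pmatrix},\qquad\theta(s_2)=P':=\begin{pmatrix}1&0\\3&1\end{pmatrix}=P^T,$$
and $G=\mathbb Z^2\rtimes_\theta\Gamma$, so $(n,\gamma)(n',\gamma')=(n+\theta(\gamma)n',\gamma\gamma')$. Write $n=(n,1)$ and $\gamma=(0,\gamma)$ when convenient. $G$ acts on $\mathcal T$ and on the algebra below through $G\to\Gamma$, so $\mathbb Z^2$ acts trivially.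

**The algebra.** Let $D\subset\ell^\infty(V)$ be the C*-algebra generated by $1$ and all $\Gamma$-translates of the coordinate functions of Step 5, for all $N\ge3$. It is unital, $\Gamma$-invariant, and separable (countably many generators). Define $\iota\colon D\to\ell^\infty(\mathcal E\times\mathbb N,M_2)$ by $\iota(f)_{(c,m)}=\mathrm{diag}(f(c_1),f(c_2))$ and put
$$A=\iota(D)+J,\qquad J=c_0(\mathcal E\times\mathbb N,M_2),\qquad\alpha_\gamma(a)_{(c,m)}=a_{(\gamma^{-1}c,m)},\qquad\alpha_{(n,\gamma)}=\alpha_\gamma .$$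
As the sum of a C*-subalgebra and an ideal of $\ell^\infty(\mathcal E\times\mathbb N,M_2)$, $A$ is a C*-algebra; it is unital and separable, and contained in $\ell^\infty(S,M_2)$ with $S=\mathcal E\times\mathbb N$. One has $\alpha_\gamma\iota(f)=\iota(f\circ\gamma^{-1})$, since the action preserves endpoint labels. So each edge carries infinitely many copies of $M_2$, whose corners are tied to the two endpoints.

The map $\iota$ is injective, hence isometric, because every vertex is an endpoint of an edge. Since $\iota(f)_{(c,m)}$ does not depend on $m$ and elements of $J$ tend to $0$ as $m\to\infty$, $\iota(D)\cap J=0$. So for $q\in V$ there is a character $\chi_q(\iota(f)+b)=f(q)$ ($f\in D$, $b\in J$) of $A$, and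
$$\lim_ma_{(c,m)}=\mathrm{diag}(\chi_{c_1}(a),\chi_{c_2}(a)),\qquad\chi_q\circ\alpha_\gamma=\chi_{\gamma^{-1}q}.\tag{7.1}$$
Let $\Sigma_L=(A,G,\alpha)$.

**Step 1: from $\Gamma$ to $G$.** The vectors of Section 6 live on the $\Gamma$-set $\Omega$, and we need vectors on a free $G$-set. $\mathbb Z^2$ is amenable, so we spread each basis vector over a Følner set, twisted so that $\Gamma$-equivariance survives. For a finite nonempty $\Phi\subset\mathbb Z^2$ and $(r,i)\in\Gamma\times I=\Omega$ put
$$w_{(r,i)}=|\Phi|^{-1/2}\sum_{n\in\theta(r)\Phi}\delta_{(n,r)}\otimes\delta_i\in\ell^2(G\times I).$$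
These are unit vectors with disjoint supports, so $U\delta_\omega=w_\omega$ defines an isometry $U\colon\ell^2(\Omega)\to\ell^2(G\times I)$. From $(0,\gamma)(n,r)=(\theta(\gamma)n,\gamma r)$ we get $\lambda_{(0,\gamma)}w_{(r,i)}=w_{(\gamma r,i)}$, i.e. $\lambda_{(0,\gamma)}U=U\lambda_\gamma$. For $n\in\mathbb Z^2$, $\lambda_{(n,1)}w_{(r,i)}$ is supported in $\mathbb Z^2\times\{r\}\times\{i\}$, and
$$\|\lambda_{(n,1)}w_{(r,i)}-w_{(r,i)}\|^2=\frac{|(n+\theta(r)\Phi)\triangle\theta(r)\Phi|}{|\Phi|}=\frac{|(\Phi+\theta(r)^{-1}n)\triangle\Phi|}{|\Phi|}.$$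
Let $\hat x_p=Ux_p$, $\hat y_q=Uy_q$. For $g=(n,\gamma)=(n,1)(0,\gamma)$ we have $g^{-1}q=\gamma^{-1}q$ and
$$\lambda_g\hat y_{g^{-1}q}-\hat y_q=\lambda_{(n,1)}U(\lambda_\gamma y_{\gamma^{-1}q}-y_q)+\sum_{\omega\in\Omega_0}y_q(\omega)(\lambda_{(n,1)}w_\omega-w_\omega).$$
The summands of the last sum are pairwise orthogonal and $\sum_\omega|y_q(\omega)|^2=1$. With (6.1),
$$\sup_q\|\lambda_g\hat y_{g^{-1}q}-\hat y_q\|\le|\gamma|\sqrt{2/N}+\max_{\omega\in\Omega_0}\|\lambda_{(n,1)}w_\omega-w_\omega\|.\tag{7.2}$$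
Given a finite $K\subset G$ and $\kappa>0$, choose first $N\ge\max(3,1/\kappa)$ so large that the first term is $\le\kappa/2$ for all $(n,\gamma)\in K$. Now $\Omega_0$ is fixed, and only the finitely many elements $\theta(r)^{-1}n$ with $(r,i)\in\Omega_0$, $(n,\gamma)\in K$ enter the second term. For $\Phi=\{0,\dots,R-1\}^2$ one has $|(\Phi+m)\triangle\Phi|/|\Phi|\le2(|m_1|+|m_2|)/R$, so a large $R$ makes the second term $\le\kappa/2$. Then (7.2) is $\le\kappa$ for all $g\in K$.

**Step 2: the multiplier, and its norm.** Use the regular equivariant representation on $X=\ell^2(G\times I,A)$ from Section 1, and the vectors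
$$\hat x(h,i)=\iota\big(p\mapsto\hat x_p(h,i)\big),\qquad\hat y(h,i)=\iota\big(p\mapsto\hat y_p(h,i)\big).$$
The functions of $p$ are finite linear combinations of coordinate functions, so they lie in $D$. By Step 5 of Section 6, $\hat x$ and $\hat y$ have finite support. Let $u=T_{\rho,v,\hat x,\hat y}$, that is,
$$u(g,a)=\sum_{h,i}\hat x(h,i)^*\,a\,\alpha_g(\hat y(g^{-1}h,i)).$$
A term is nonzero only if $h$ and $g^{-1}h$ lie in fixed finite sets, so $u$ has finite support. If a finitely supported vector has entries $\iota(f_{h,i})$, then its inner square is $\iota(\sum|f_{h,i}|^2)$, and so its norm is the supremum over $q\in V$ of the $\ell^2$-norms of $(f_{h,i}(q))_{h,i}$. Hence $\|\hat x\|=\sup_p\|x_p\|$, $\|\hat y\|=\sup_q\|y_q\|=1$, and by (6.2)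
$$\|u\|\le\|\hat x\|\|\hat y\|\le\Big(\frac L{L-2}\cdot\frac N{N-2}\Big)^{1/2}.\tag{7.3}$$
Also $(v(g)\hat y)(h,i)=\alpha_g\iota(q\mapsto\hat y_q(g^{-1}h,i))=\iota\big(q\mapsto(\lambda_g\hat y_{g^{-1}q})(h,i)\big)$, so
$$\|v(g)\hat y-\hat y\|=\sup_q\|\lambda_g\hat y_{g^{-1}q}-\hat y_q\|\le\kappa\qquad(g\in K).\tag{7.4}$$

**Step 3: $u(1,a)=a$ exactly.** As in (1.1), the $(k,l)$ entry of $u(1,a)_{(c,m)}$ is
$$\langle\hat x_{c_k},\hat y_{c_l}\rangle(a_{(c,m)})_{kl}=\langle x_{c_k},y_{c_l}\rangle(a_{(c,m)})_{kl}=(a_{(c,m)})_{kl},$$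
because $U$ is isometric and $d(c_k,c_l)\le1$.

**Step 4: conclusion.** By Step 3, $a=\langle\hat x,\rho(a)\hat y\rangle$, so $u(g,a)-a=\langle\hat x,\rho(a)(v(g)\hat y-\hat y)\rangle$. By (P2) and (7.4), $\|(u-\mathbf 1)\mathbf 1_g\|\le\|\hat x\|\,\|v(g)\hat y-\hat y\|\le\|\hat x\|\kappa$ for $g\in K$. Index these $u$ by the pairs $(K,\kappa)$, ordered by increasing $K$ and decreasing $\kappa$. By (7.3) the net is bounded ($N\ge3$ gives $N/(N-2)\le3$), so by (P4) it is a bounded approximate unit of finitely supported elements. Since $N\ge1/\kappa\to\infty$, (7.3) gives $\limsup\|u\|\le\sqrt{L/(L-2)}$. This proves Theorem 1(1). $\square$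

## 8. Positive definite multipliers of $\Sigma_L$ give almost invariant measures on the torus

Let $n_1,n_2$ be the standard generators of $\mathbb Z^2$, $F=\{1,n_1,n_2,s_1,s_2\}$ and $\varepsilon=10^{-4}(L+1)^{-2}$. Suppose that $u\in A(\Sigma_L)$, $u(g,a)=\langle\xi,\rho(a)v(g)\xi\rangle$ on some module $X$, satisfies $\|u(g,a)-a\|\le\varepsilon\|a\|$ for $g\in F$, $a\in A$. We derive a contradiction, which proves the first claim of Theorem 1(2); the second then follows from the converse part of (P4).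

The rigidity of Section 5 survives for an arbitrary module in this form: $\rho(a)\xi\approx\xi a$, so $\langle\xi,T\xi\rangle$ almost commutes with $A$ for every $T$ in $\mathcal L_A(X)\cap\rho(A)'$. In an $M_2$ fibre an almost central element has almost equal diagonal entries, and this glues the two ends of an edge. We need operators $T$ in this commutant on which $\Gamma$ acts without almost invariant states of the relevant kind. Since $\mathbb Z^2$ acts trivially on $A$, the operators $v(n)$ supply a copy of $C(\mathbb T^2)$, on which $\Gamma$ acts through $SL_2(\mathbb Z)$.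

**Step 1: $\xi$ is almost central and almost invariant.** First $\|\xi\|^2=\|u(1,1)\|\le1+\varepsilon\le2$. For $\|a\|\le1$,
$$\langle\rho(a)\xi-\xi a,\rho(a)\xi-\xi a\rangle=u(1,a^*a)-u(1,a^*)a-a^*u(1,a)+a^*u(1,1)a .$$
Replacing each $u(1,b)$ by $b$ gives $0$, and each replacement costs at most $\varepsilon$. So $\|\rho(a)\xi-\xi a\|\le2\sqrt\varepsilon\|a\|$ for all $a$. For $s\in\{s_1,s_2\}$,
$$\langle v(s)\xi-\xi,v(s)\xi-\xi\rangle=\alpha_s(u(1,1))+u(1,1)-u(s,1)-u(s,1)^*$$
is within $4\varepsilon$ of $1+1-1-1=0$, so $\|v(s)\xi-\xi\|\le2\sqrt\varepsilon$.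

**Step 2: a measure $\mu_q$ on $\mathbb T^2$ for each vertex $q$.** For $n\in\mathbb Z^2$, $\alpha_n$ is trivial, so $v(n)$ is $A$-linear, preserves the inner product and commutes with $\rho(A)$. Moreover $\langle v(n)x,y\rangle=\langle v(n)x,v(n)v(n)^{-1}y\rangle=\langle x,v(n)^{-1}y\rangle$, so $v(n)$ is adjointable and unitary. Hence $v|_{\mathbb Z^2}$ extends to a unital $*$-homomorphism
$$v\colon C(\mathbb T^2)=C^*(\mathbb Z^2)\to\mathcal L_A(X)\cap\rho(A)',\qquad v(e_n)=v(n),\quad e_n(t)=e^{2\pi in\cdot t},\quad\mathbb T^2=\mathbb R^2/\mathbb Z^2 .$$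
Put $c_f=\langle\xi,v(f)\xi\rangle\in A$. Since $c_{|f|^2}=\langle v(f)\xi,v(f)\xi\rangle\ge0$, the functional $f\mapsto\chi_q(c_f)$ is positive, so by the Riesz theorem it is a finite positive Borel measure $\mu_q$ on $\mathbb T^2$.

**Step 3: $\mu_q$ changes little along an edge.** Let $a\in A$, $f\in C(\mathbb T^2)$. As $v(f)$ is $A$-linear, $c_fa=\langle\xi,v(f)(\xi a)\rangle$. By Step 1 this is within $2\sqrt\varepsilon\|\xi\|\|f\|\|a\|$ of $\langle\xi,v(f)\rho(a)\xi\rangle=\langle\rho(a^*)\xi,v(f)\xi\rangle$, which is within the same distance of $\langle\xi a^*,v(f)\xi\rangle=ac_f$. So $\|c_fa-ac_f\|\le4\sqrt{2\varepsilon}\,\|f\|\|a\|$. Take $a\in J$ equal to the matrix unit $E_{12}$ at $(c,m)$ and $0$ elsewhere. The $(1,2)$ entry of $c_fa-ac_f$ at $(c,m)$ is $((c_f)_{(c,m)})_{11}-((c_f)_{(c,m)})_{22}$. Let $m\to\infty$ and use (7.1): $|\mu_{c_1}(f)-\mu_{c_2}(f)|\le4\sqrt{2\varepsilon}\|f\|$. Along the $L$ edges from $1$ to $s\in\{s_1,s_2\}$,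
$$|\mu_1(f)-\mu_s(f)|\le4L\sqrt{2\varepsilon}\,\|f\| .\tag{8.1}$$

**Step 4: $\mu_1$ is almost invariant under $P$ and $P'$.** The map $v(s)$ need not be adjointable, but conjugation by it is a $*$-automorphism of $\mathcal L_A(X)$. For $T\in\mathcal L_A(X)$, $v(s)Tv(s)^{-1}(xa)=v(s)T\big((v(s)^{-1}x)\alpha_s^{-1}(a)\big)=(v(s)Tv(s)^{-1}x)a$, and
$$\langle v(s)Tv(s)^{-1}x,y\rangle=\alpha_s\big(\langle Tv(s)^{-1}x,v(s)^{-1}y\rangle\big)=\alpha_s\big(\langle v(s)^{-1}x,T^*v(s)^{-1}y\rangle\big)=\langle x,v(s)T^*v(s)^{-1}y\rangle .$$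
In $G$ we have $s\,n\,s^{-1}=\theta(s)n$, so $v(s)v(n)v(s)^{-1}=v(\theta(s)n)$, and $e_{\theta(s)n}=e_n\circ\theta(s)^T$. By linearity and continuity $v(s)v(f)v(s)^{-1}=v(f\circ\theta(s)^T)$ for all $f\in C(\mathbb T^2)$. Therefore
$$\alpha_s(c_f)=\langle v(s)\xi,v(s)v(f)\xi\rangle=\langle v(s)\xi,v(f\circ\theta(s)^T)v(s)\xi\rangle,$$
which, replacing $v(s)\xi$ by $\xi$ twice, is within $2\cdot2\sqrt\varepsilon\|\xi\|\|f\|\le4\sqrt{2\varepsilon}\|f\|$ of $c_{f\circ\theta(s)^T}$. Apply $\chi_s$; by (7.1) $\chi_s\circ\alpha_s=\chi_1$, so $|\mu_1(f)-\mu_s(f\circ\theta(s)^T)|\le4\sqrt{2\varepsilon}\|f\|$. Combine with (8.1) for $f\circ\theta(s)^T$, and note $\{\theta(s_1)^T,\theta(s_2)^T\}=\{P',P\}$. The measure $\mu:=\mu_1$ satisfies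
$$|\mu(f)-\mu(f\circ M)|\le\tau\|f\|,\qquad\tau:=4(L+1)\sqrt{2\varepsilon},\qquad M\in\{P,P'\},\ f\in C(\mathbb T^2).$$
So the signed measure $\mu-M_*\mu$ has total variation $\le\tau$, and $|\mu(Y)-\mu(M^{-1}Y)|\le\tau$ for Borel $Y\subset\mathbb T^2$.

**Step 5: $\mu$ has no atom at $0$ but is concentrated near $0$.** Put $\hat\mu(n)=\mu(e_n)=\chi_1(c_{e_n})=\chi_1(u(n,1))$. Because $u\in A(\Sigma_L)$, (P1) gives $\hat\mu(n)\to0$ as $n\to\infty$. The functions $(2R+1)^{-2}\sum_{\|n\|_\infty\le R}e_n$ are bounded by $1$ and converge pointwise to the indicator function of $\{0\}$ (they are products of two normalized geometric sums). By dominated convergence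
$$\mu(\{0\})=\lim_R(2R+1)^{-2}\sum_{\|n\|_\infty\le R}\hat\mu(n)=0 .$$
On the other hand $|\mu(1)-1|\le\varepsilon$ and $|\hat\mu(n_j)-1|\le\varepsilon$, since $1,n_1,n_2\in F$. So $\int(1-\cos2\pi t_j)\,d\mu=\mathrm{Re}(\mu(1)-\hat\mu(n_j))\le2\varepsilon$. Let $Q=\{|t_1|,|t_2|<\frac18\}$, regarded both in $\mathbb T^2$ and in $\mathbb R^2$. For $\frac18\le|t|\le\frac12$ we have $1-\cos2\pi t\ge1-\cos\frac\pi4>\frac14$, so $\mu(|t_j|\ge\frac18)\le8\varepsilon$ and
$$\delta:=\mu(\mathbb T^2\setminus Q)\le16\varepsilon .$$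

This is the only place where $u\in A(\Sigma_L)$ is used, and it must be used: the unit $\mathbf 1$ is positive definite and satisfies the other hypotheses. For it $X=A$, $\xi=1$, $v(n)=\mathrm{id}$, $c_f=f(0)1$, and $\mu$ is the unit mass at $0$.

**Step 6: passing to cones in the plane.** Near $0$ the torus looks like $\mathbb R^2$, and the linear action permutes cones. For a Borel set $Y\subset\mathbb R^2\setminus\{0\}$ invariant under nonzero real scalars put $\nu(Y)=\mu(Q\cap Y)$.

*Claim: $|\nu(M^{-1}Y)-\nu(Y)|\le\delta+2\tau$ for $M\in\{P,P'\}$.* Let $M_{\mathbb T}$ be the induced map of $\mathbb T^2$. For $t\in Q$ the vector $Mt$ has coordinates of modulus $<\frac48=\frac12$. So its class lies in $Q$ iff $Mt\in Q$ as a vector, and in $Q\cap Y$ iff $Mt\in Q\cap Y$ as a vector. Hence $Q\cap M_{\mathbb T}^{-1}(Q\cap Y)=Q\cap M_{\mathbb T}^{-1}(Q)\cap M^{-1}Y$. It follows that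
$$0\le\nu(M^{-1}Y)-\mu\big(Q\cap M_{\mathbb T}^{-1}(Q\cap Y)\big)\le\mu(\mathbb T^2\setminus M_{\mathbb T}^{-1}Q)\le\delta+\tau,$$
the last step because $\mathbb T^2\setminus M_{\mathbb T}^{-1}Q=M_{\mathbb T}^{-1}(\mathbb T^2\setminus Q)$ and Step 4 applies. Also
$$0\le\mu\big(M_{\mathbb T}^{-1}(Q\cap Y)\big)-\mu\big(Q\cap M_{\mathbb T}^{-1}(Q\cap Y)\big)\le\mu(\mathbb T^2\setminus Q)=\delta .$$
Subtracting, $|\nu(M^{-1}Y)-\mu(M_{\mathbb T}^{-1}(Q\cap Y))|\le\delta+\tau$. Finally $|\mu(M_{\mathbb T}^{-1}(Q\cap Y))-\mu(Q\cap Y)|\le\tau$ by Step 4. This proves the claim.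

**Step 7: two cones that cover the plane and are each too small.** Let $W=\{0\ne(x,y):|x|\le|y|\}$ and $W'=\{0\ne(x,y):|x|\ge|y|\}$. For an integer $k\ne0$ and $(x,y)\in W$ we have $y\ne0$ and $P^k(x,y)=(x+3ky,y)$ with
$$|x+3ky|\ge3|y|-|x|\ge2|y|>|y| .$$
So $P^kW\cap W=\emptyset$, and $W,P^{-1}W,P^{-2}W$ are pairwise disjoint. Applying the claim $k$ times, $\nu(P^{-k}W)\ge\nu(W)-k(\delta+2\tau)$. Summing over $k=0,1,2$,
$$3\nu(W)-3(\delta+2\tau)\le\mu(1)\le1+\varepsilon .$$
Exchanging the coordinates and using $P'$, $3\nu(W')-3(\delta+2\tau)\le1+\varepsilon$. But $W\cup W'=\mathbb R^2\setminus\{0\}$ and $\mu(\{0\})=0$, so $\nu(W)+\nu(W')\ge\mu(Q)\ge1-\varepsilon-\delta$. Combining,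
$$3(1-\varepsilon-\delta)\le2(1+\varepsilon)+6(\delta+2\tau),$$
that is,
$$1\le5\varepsilon+9\delta+12\tau\le149\,\varepsilon+48\sqrt2\,(L+1)\sqrt\varepsilon .$$
With $\varepsilon=10^{-4}(L+1)^{-2}$ the right side is less than $0.01+0.69<1$, a contradiction. This proves Theorem 1(2), and with Section 7 all of Theorem 1. $\blacksquare$

So $A(\Sigma_L)$ has a bounded approximate unit but none consisting of positive definite multipliers, and a fortiori none consisting of finitely supported positive definite ones: both (a) and (b) have a negative answer.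

## 9. Bounds tending to $1$: proof of Theorem 2

Lemma 4.1 produces positive definite $p$ that lie near $A(\Sigma)$ but perhaps not in it. To repair this we multiply: a product of elements near an ideal is much nearer to the ideal. For this we need that products and limits stay positive definite.

**Lemma 9.1.** Products of positive definite multipliers are positive definite, and the set of positive definite multipliers is closed under pointwise norm limits $P(g,a)=\lim P_n(g,a)$.

*Proof.* **Products.** Let $S(g,a)=\langle x,\rho(a)v(g)x\rangle$ on $X$ and $T(g,a)=\langle y,\sigma(a)w(g)y\rangle$ on $Y$. On the algebraic tensor product $Y\odot X$ put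
$$\langle y_1\otimes x_1,y_2\otimes x_2\rangle=\langle x_1,\rho(\langle y_1,y_2\rangle)x_2\rangle,$$
with $A$ acting on the right on the leg $X$. This is positive semidefinite: $[\langle y_i,y_j\rangle]\ge0$ in $M_n(A)$, so its image under $\rho$ is a positive matrix over $\mathcal L_A(X)$. Let $Y\otimes_\rho X$ be the completion after dividing by null vectors. The map $\sigma(a)\otimes1$ has formal adjoint $\sigma(a^*)\otimes1$. Writing $\|a\|^2-a^*a=c^*c$ with $c\in A$, we get $\|a\|^2\langle z,z\rangle-\langle(\sigma(a)\otimes1)z,(\sigma(a)\otimes1)z\rangle=\langle(\sigma(c)\otimes1)z,(\sigma(c)\otimes1)z\rangle\ge0$, so it extends to an adjointable operator. Put $W(g)=w(g)\otimes v(g)$. Since $\rho(\alpha_g(b))v(g)=v(g)\rho(b)$,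
$$\langle W(g)(y_1\otimes x_1),W(g)(y_2\otimes x_2)\rangle=\langle v(g)x_1,\rho(\alpha_g(\langle y_1,y_2\rangle))v(g)x_2\rangle=\alpha_g(\langle y_1\otimes x_1,y_2\otimes x_2\rangle).$$
Hence $W(g)$ preserves null vectors and extends isometrically, with inverse $W(g^{-1})$. $W$ is a homomorphism, $W(g)(zb)=(W(g)z)\alpha_g(b)$, and $W(g)(\sigma(a)\otimes1)W(g)^{-1}=\sigma(\alpha_g(a))\otimes1$. So $(\sigma\otimes1,W)$ is an equivariant representation, and
$$\langle y\otimes x,(\sigma(a)\otimes1)W(g)(y\otimes x)\rangle=\langle x,\rho(\langle y,\sigma(a)w(g)y\rangle)v(g)x\rangle=S(g,T(g,a)).$$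

**Limits.** We characterize positive definiteness by a closed condition. For $P=T_{\rho,v,x,x}$, since $\rho(b)v(g_i)=v(g_i)\rho(\alpha_{g_i}^{-1}(b))$,
$$\langle\rho(a_i)v(g_i)x,\rho(a_j)v(g_j)x\rangle=\alpha_{g_i}\big(P(g_i^{-1}g_j,\alpha_{g_i}^{-1}(a_i^*a_j))\big).$$
Gram matrices are positive, hence
$$\Big[\alpha_{g_i}\big(P(g_i^{-1}g_j,\alpha_{g_i}^{-1}(a_i^*a_j))\big)\Big]_{ij}\ge0\quad\text{in }M_n(A)\tag{9.1}$$
for all finite families $(g_i),(a_i)$. Condition (9.1) passes to pointwise norm limits, and so does linearity in $a$. Conversely, let a multiplier $P$ satisfy (9.1). On $C_c(G)\odot A\odot A$ define a sesquilinear form by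
$$\langle\delta_g\otimes a\otimes b,\delta_h\otimes c\otimes d\rangle=b^*\alpha_g\big(P(g^{-1}h,\alpha_g^{-1}(a^*c))\big)d .$$
For $z=\sum_i\delta_{g_i}\otimes a_i\otimes b_i$, $\langle z,z\rangle=\sum_{i,j}b_i^*M_{ij}b_j\ge0$, where $[M_{ij}]$ is the matrix in (9.1). By polarization the form is hermitian. Let $A$ act on the right on the last leg, and put
$$\rho(a')(\delta_g\otimes a\otimes b)=\delta_g\otimes a'a\otimes b,\qquad v(k)(\delta_g\otimes a\otimes b)=\delta_{kg}\otimes\alpha_k(a)\otimes\alpha_k(b).$$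
Since $(a'a)^*c=a^*(a'^*c)$, $\langle\rho(a')z,z'\rangle=\langle z,\rho(a'^*)z'\rangle$. With $\|a'\|^2-a'^*a'=c^*c$ we get, as above, $\|a'\|^2\langle z,z\rangle-\langle\rho(a')z,\rho(a')z\rangle=\langle\rho(c)z,\rho(c)z\rangle\ge0$. Next,
$$\langle v(k)(\delta_g\otimes a\otimes b),v(k)(\delta_h\otimes c\otimes d)\rangle=\alpha_k(b)^*\alpha_{kg}\big(P(g^{-1}h,\alpha_{kg}^{-1}\alpha_k(a^*c))\big)\alpha_k(d)=\alpha_k\big(\langle\delta_g\otimes a\otimes b,\delta_h\otimes c\otimes d\rangle\big),$$
and clearly $v(k)(zb)=(v(k)z)\alpha_k(b)$ and $v(k)\rho(a')=\rho(\alpha_k(a'))v(k)$. Dividing by null vectors and completing gives an equivariant representation. For $x=\delta_1\otimes1\otimes1$ we have $\rho(a)v(g)x=\delta_g\otimes a\otimes1$, so $\langle x,\rho(a)v(g)x\rangle=P(g,a)$. $\square$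

**Proof of (ii)⇒(i).** Let $u_i=T_{\rho_i,v_i,\xi_i,\xi_i}$ form a bounded approximate unit. Then $\|u_i\|\le\|\xi_i\|^2=\|u_i(1,1)\|\to1$ by (P4). So for every $C>1$ a tail of $(u_i)$ is bounded by $C$.

**Proof of (i)⇒(ii).** Fix a finite $\mathcal F\subset A(\Sigma)$ and $\kappa>0$. We construct a positive definite $P\in A(\Sigma)$ with $\|P\|\le1$ and $\|PT-T\|,\|TP-T\|\le\kappa$ for $T\in\mathcal F$.

**Step 1: the product.** The aim is a sequence of positive definite $p_n$ with $\|p_n\|\le1$ and $\mathrm{dist}(p_n,A(\Sigma))<\frac12$ such that the products $P_n=p_1\cdots p_n$, $P_0=\mathbf 1$, satisfy $\mathrm{dist}(P_n,A(\Sigma))<2^{-n}$ for $n\ge1$. Suppose $p_1,\dots,p_n$ are found ($n\ge0$). If $n\ge1$, choose $a_n\in A(\Sigma)$ with $\|P_n-a_n\|<2^{-n}$. For $T\in\mathcal F$, $TP_n\in A(\Sigma)$ by (P3). So Lemma 4.1, applied to the finite set of all $T$, all $TP_n$ and (if $n\ge1$) $a_n$, gives a positive definite $p_{n+1}$ with $\|p_{n+1}\|\le1$, $\mathrm{dist}(p_{n+1},A(\Sigma))<\frac12$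 and
$$\|a_np_{n+1}-a_n\|\le2^{-n}\ (n\ge1),\qquad\|p_{n+1}T-T\|\le2^{-n-1}\kappa,\qquad\|TP_np_{n+1}-TP_n\|\le2^{-n-1}\kappa\quad(T\in\mathcal F).$$
The induction continues: for $n=0$, $\mathrm{dist}(P_1,A(\Sigma))<\frac12$. For $n\ge1$ write $P_n=a_n+r$ with $\|r\|<2^{-n}$ and $p_{n+1}=a'+r'$ with $a'\in A(\Sigma)$, $\|r'\|<\frac12$. By (P3), $P_{n+1}=a_na'+a_nr'+ra'+rr'\in rr'+A(\Sigma)$, so $\mathrm{dist}(P_{n+1},A(\Sigma))\le\|r\|\|r'\|<2^{-n-1}$.

**Step 2: convergence.** For $n\ge1$,
$$\|P_{n+1}-P_n\|=\|P_n(p_{n+1}-\mathbf 1)\|\le\|a_n(p_{n+1}-\mathbf 1)\|+\|r\|\,\|p_{n+1}-\mathbf 1\|\le3\cdot2^{-n}.$$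
So $P_n\to P$ in the Banach algebra $B(\Sigma)$. Then $\|P\|\le1$, and $P\in A(\Sigma)$ because $A(\Sigma)$ is closed and the distances tend to $0$. By Lemma 9.1 the $P_n$ are positive definite, and so is $P$, since norm convergence implies pointwise norm convergence by (P1).

**Step 3: $P$ is almost a unit on $\mathcal F$.** For $T\in\mathcal F$,
$$P_{n+1}T-T=P_n(p_{n+1}T-T)+(P_nT-T),\qquad TP_{n+1}-T=(TP_np_{n+1}-TP_n)+(TP_n-T).$$
Both differences vanish for $P_0=\mathbf 1$, $\|P_n\|\le1$, and $\sum_{n\ge0}2^{-n-1}\kappa=\kappa$. Hence $\|PT-T\|\le\kappa$ and $\|TP-T\|\le\kappa$.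

The net of such $P$, indexed by $(\mathcal F,\kappa)$, is a contractive bounded approximate unit of positive definite multipliers. $\blacksquare$

**The constants between $1$ and $\sqrt{L/(L-2)}$.** When $A(\Sigma)$ has a bounded approximate unit, let $\beta(\Sigma)$ be the infimum of the bounds of such units. By (P1) and (P4), $\beta(\Sigma)\ge1$. Theorem 2 says that a positive definite one exists if and only if $\beta(\Sigma)=1$. By Theorems 1 and 2, $1<\beta(\Sigma_L)\le\sqrt{L/(L-2)}$, so $\beta$ takes values arbitrarily close to, but different from, $1$. Whether condition (ii) always yields a *finitely supported* positive definite bounded approximate unit is not settled by these arguments; the answers to (a) and (b) do not depend on it.
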